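
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Halves of inseparable pairs without determinacy}


\begin{abstract}
A coanalytic set $A\subseteq 2^\omega$ is half of an inseparable pair if some coanalytic set disjoint from $A$ cannot be separated from $A$ by a Borel set. Under $\mathbf{\Pi}^1_1$-determinacy every non-Borel coanalytic set is half of an inseparable pair, and Miller's question is whether, conversely, this property implies $\mathbf{\Pi}^1_1$-determinacy. We show that the property already follows from the statement that $\omega_1^{L[a]}$ is countable for every real $a$. Hence it holds in the L\'evy collapse of an inaccessible cardinal over $L$, where $\mathbf{\Pi}^1_1$-determinacy fails, and the implication is not provable in ZFC if an inaccessible cardinal is consistent. The proof takes codes of countable, possibly ill-founded, models of set theory, each paired with an auxiliary real, and maps these pairs injectively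 to reals that are generic over the models. We also give two partial converses: the property fails if $V=L[a]$ for a real $a$, and it fails if $\mathfrak b>\omega_1=\omega_1^{L[a]}$ for a real $a$.
\end{abstract}

\section{Introduction}

Two disjoint analytic subsets of the Cantor space can always be separated by a Borel set. Two disjoint coanalytic sets need not be. We ask which coanalytic sets take part in this failure.

Call a $\mathbf{\Pi}^1_1$ set $A\subseteq 2^\omega$ \emph{half of an inseparable pair} if there is a $\mathbf{\Pi}^1_1$ set $B\subseteq 2^\omega$ with $A\cap B=\emptyset$ such that no Borel set $C$ satisfies $A\subseteq C$ and $C\cap B=\emptyset$. A Borel set $A$ is never half of an inseparable pair, since $C=A$ separates it from every set disjoint from it. The statement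
\begin{quote}
\textbf{(H)}\quad every non-Borel $\mathbf{\Pi}^1_1$ subset of $2^\omega$ is half of an inseparable pair
\end{quote}
says that this trivial obstruction is the only one.

Two facts form the background. Under $\mathbf{\Pi}^1_1$-determinacy (every infinite two-player game on $\omega$ with $\mathbf{\Pi}^1_1$ payoff set is determined) statement (H) holds; this is a consequence of a theorem of Steel. Under $V=L$ statement (H) fails. Miller \cite{Miller} asks: \emph{does {\rm (H)} imply $\mathbf{\Pi}^1_1$-determinacy?} The answer is \emph{no}.

The simplest case suggests why less than determinacy may suffice. The set $WO$ of codes of well-orders is half of an inseparable pair in ZFC (Example~\ref{ex:WO}). The argument needs only a Borel injection which turns a linear order, together with an arbitrary auxiliary real, into a member of $WO$ if the order is a well-order and into a non-member if it is not. It even suffices to control a sufficiently rich family of linear orders. For a general non-Borel coanalytic set $A$ we produce such an injection by forcing over countable models, and what we need is that all these models together have only countably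 many reals.

\begin{theorem}[ZFC]\label{thm:main}
Let $a$ be a real with $\omega_1^{L[a]}<\omega_1$. Then every non-Borel $\Pi^1_1(a)$ set $A\subseteq 2^\omega$ is half of an inseparable pair. Hence, if $\omega_1^{L[a]}<\omega_1$ for all reals $a$, then {\rm (H)} holds.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\kappa$ be inaccessible in $L$ and let $G$ be $Coll(\omega,{<}\kappa)$-generic over $L$. Then {\rm (H)} holds in $L[G]$, but $\mathbf{\Pi}^1_1$-determinacy fails in $L[G]$. So, if {\rm ZFC} $+$ ``there is an inaccessible cardinal'' is consistent, then {\rm ZFC} does not prove that {\rm (H)} implies $\mathbf{\Pi}^1_1$-determinacy.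
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]
In $L[G]$ we have $\omega_1=\kappa$. By the $\kappa$-chain condition every real $a$ of $L[G]$ lies in $L[G{\restriction}\lambda]$ for some $\lambda<\kappa$, where $G{\restriction}\lambda$ is the restriction of $G$ to $Coll(\omega,{<}\lambda)$. That forcing has size less than $\kappa$, so $\kappa$ is still inaccessible in $L[G{\restriction}\lambda]\supseteq L[a]$, and $\omega_1^{L[a]}<\kappa=\omega_1$. By Theorem~\ref{thm:main}, (H) holds in $L[G]$.

By Harrington \cite{Harrington}, already lightface $\Pi^1_1$-determinacy implies that $0^\#$ exists. But $0^\#$ does not exist in $L[G]$: it would make every uncountable cardinal of $L[G]$ inaccessible in $L$, while $(\kappa^+)^L$ is still a cardinal in $L[G]$ by the chain condition and is a successor cardinal in $L$. Hence $\mathbf{\Pi}^1_1$-determinacy fails in $L[G]$.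
\end{proof}

The consistency assumption follows from the consistency of ZFC $+$ $\mathbf{\Pi}^1_1$-determinacy, because determinacy yields $0^\#$ and then $L$ has inaccessible cardinals. Some consistency assumption is unavoidable, since if ZFC refuted (H), the implication would hold vacuously.

The hypothesis of Theorem~\ref{thm:main} cannot simply be dropped. Recall that $\mathfrak b$ is the least size of a subset of $\omega^\omega$ that is unbounded in the order $\le^*$ of eventual domination, and that a set has the perfect set property if it is countable or contains a nonempty perfect set.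

\begin{theorem}[ZFC]\label{thm:conv}
\begin{enumerate}
\item[(a)] If $V=L[a]$ for some real $a$, then {\rm (H)} fails.
\item[(b)] If $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}=\omega_1$ for some real $a$, then {\rm (H)} fails. So under $\mathfrak b>\omega_1$ the following are equivalent: {\rm (H)}; $\omega_1^{L[a]}<\omega_1$ for all reals $a$; every $\mathbf{\Pi}^1_1$ set has the perfect set property.
\end{enumerate}
\end{theorem}

We do not settle whether ZFC alone proves that (H) implies $\omega_1^{L[a]}<\omega_1$ for all reals $a$.

\paragraph{Plan of the proof of Theorem~\ref{thm:main}.} Section~\ref{sec:crit} proves a criterion: to show that $A$ is half of an inseparable pair it suffices to find the Borel injection mentioned above. This part uses Baire category and holds in ZFC. Sections~\ref{sec:systems}--\ref{sec:F} construct the injection when $\omega_1^{L[a]}<\omega_1$. For each large countable $\xi$ we find in $L[a]$ a forcing name for a member of $A$ of rank at least $\xi$ (Section~\ref{sec:systems}). We let $m$ range over codes of countable models containing such a name (Section~\ref{sec:models}). Finally we evaluate the name at a generic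 built from $m$ and an auxiliary real $x$ in such a way that $(m,x)$ can be read off from the resulting real (Section~\ref{sec:F}). Section~\ref{sec:conv} proves Theorem~\ref{thm:conv}.

\section{Conventions and tools}\label{sec:prelim}

\paragraph{Reals.} Subsets of $V_\omega$, and so in particular elements of $2^\omega$ and $\omega^\omega$, are called reals. The real $x\oplus y$ is obtained by interleaving $x$ and $y$. We use a recursive bijective pairing $\langle\cdot,\cdot\rangle$ of $\omega\times\omega$ with $\omega$. For $t\in 2^{<\omega}$ put $N_t=\{x\in 2^\omega:t\subset x\}$, and for $U\subseteq 2^{<\omega}$ put $N_U=\bigcup_{t\in U}N_t$. Two strings are \emph{comparable} if one of them extends the other. Maps into $\mathcal P(2^{<\omega})$ are called Borel with respect to the Cantor topology on this power set.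

\paragraph{Trees and ranks.} Trees are sets of finite sequences closed under initial segments. If $S$ is a well-founded tree and $s\in S$, let $rk(s)=\sup\{rk(s')+1:s'\in S,\ s'\supsetneq s\}$; the rank $rk(S)$ of a nonempty $S$ is $rk(\emptyset)$. It does not matter if only immediate successors $s'$ are used. For an ordinal $\xi$ let $Desc(\xi)$ be the tree of finite strictly decreasing sequences of ordinals below $\xi$. A node with last entry $\beta$ has rank $\beta$ in it, and the root has rank $\xi$. An \emph{embedding} of trees is a map $e$ with $|e(\sigma)|=|\sigma|$ and $\sigma\subseteq\sigma'\Rightarrow e(\sigma)\subseteq e(\sigma')$; it need not be injective.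

\begin{lemma}\label{lem:desc}
Let $S$ be a nonempty well-founded tree on $\omega$. Then $rk(S)\ge\xi$ if and only if $Desc(\xi)$ embeds into $S$.
\end{lemma}

\begin{proof}
An embedding maps proper extensions to proper extensions, so by induction on $rk(\sigma)$ we get $rk(e(\sigma))\ge rk(\sigma)$; at the root this gives $rk(S)\ge\xi$. Conversely, let $rk(S)\ge\xi$. Define $e$ by recursion on length, keeping $rk(e(\sigma))$ at least the last entry of $\sigma$ (at least $\xi$ if $\sigma=\emptyset$). If $\sigma{}^\frown\gamma\in Desc(\xi)$, then $rk(e(\sigma))>\gamma$, so $e(\sigma)$ has an immediate successor of rank at least $\gamma$; take the least one as $e(\sigma{}^\frown\gamma)$.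
\end{proof}

\paragraph{Facts from descriptive set theory.} For reals $d,v$ we write $d\in\Delta^1_1(v)$ if $d$ is $\Delta^1_1$ in $v$. If $d$ is recursive in $u\oplus e$ and $e\in\Delta^1_1(v)$, then $d\in\Delta^1_1(v\oplus u)$. If $f$ is a Borel map, then for some real $c$ its graph is $\Delta^1_1(c)$, and then $f(v)\in\Delta^1_1(v\oplus c)$ for all $v$ in its domain.

\begin{enumerate}
\item[(F1)] (Lusin--Souslin) If $F$ is an injective Borel map with Borel domain, its range is Borel and $F^{-1}$ is a Borel map on the range.
\item[(F2)] ($\Sigma^1_1$-boundedness) If $Y\subseteq2^\omega$ is Borel and $m\mapsto{\prec_m}$ is a Borel map assigning to each $m\in Y$ a strict well-order of a subset of $\omega$, then the order types of $\prec_m$, $m\in Y$, are bounded below $\omega_1$.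
\item[(F3)] (Kleene's theorem on restricted quantification; \cite[4D.3]{Moschovakis}) If $R(d,v,c)$ is $\Pi^1_1$, then $\{(v,c):\exists d\in\Delta^1_1(v)\ R(d,v,c)\}$ is $\Pi^1_1$.
\item[(F4)] (Shoenfield) $\Sigma^1_2$ statements with real parameters in $N$ are absolute between transitive models $N\subseteq N'$ of ZFC that contain all ordinals.
\end{enumerate}

\section{A criterion for inseparability}\label{sec:crit}

\subsection*{The model case}

Let $LO$ be the Borel set of all $m\in2^\omega$ such that $i<_mj\Leftrightarrow m(\langle i,j\rangle)=1$ defines a strict linear order on its field, and let $WO\subseteq LO$ be the set of those $m$ for which $<_m$ is a well-order. In $LO\times2^\omega$ consider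
\begin{align*}
A^*&=\{(m,x):m\in WO\},\\
B^*&=\{(m,x):\text{some }d\in\Delta^1_1(m\oplus x)\text{ is an infinite descending sequence of }{<_m}\}.
\end{align*}
The complement of $A^*$ in $LO\times2^\omega$ is not coanalytic. Restricting the descending sequences to $\Delta^1_1(m\oplus x)$ makes $B^*$ coanalytic, by (F3). We explain why no Borel set $C\subseteq LO\times2^\omega$ with $A^*\subseteq C$ is disjoint from $B^*$.

Suppose first that $C=C_1\times2^\omega$ does not look at $x$. Then $C_1\supseteq WO$ is Borel, and by (F2) it cannot consist of well-orders only. So it contains some $m\in LO$ with a descending sequence $d$. Let $x=1^{d(0)}0\,1^{d(1)}0\cdots$. Then $d$ is recursive in $x$, so $(m,x)\in C\cap B^*$. The role of $x$ is to hold $d$.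

A general $C$ may reject those $x$ that openly display a descending sequence, so $d$ has to be hidden. For $m\in WO$ the section $C_m=\{x:(m,x)\in C\}$ is all of $2^\omega$. We weaken this to ``$C_m$ is comeager'', which is a \emph{Borel} condition on $m$. By (F2) again, some $m$ with comeager $C_m$ has a descending sequence $d$. If $C_m$ contains $\bigcap_n O_n$ with $O_n$ dense open, we build $x$ by alternately entering $O_n$ and writing down $d(n)$. To decode $d$ one has to know the sets $O_n$. They depend on $m$ in a Borel way, hence are $\Delta^1_1(m\oplus c)$ for some real $c$. So $c$ must also be made part of $x$: we use $x=c\oplus u$ with $u$ generic. But the set in which $u$ must be found, $\{u:(m,c\oplus u)\in C\}$, depends on $c$, and so do the dense sets. To avoid a circle, we find dense sets $O_n(m,c)$ for all $(m,c)$ simultaneously by a single Borel map, and only then choose $c$ so that this map is $\Delta^1_1(c)$.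

\subsection*{Uniform Baire property}

\begin{lemma}\label{lem:baire}
Let $X$ be Polish and $K\subseteq X\times2^\omega$ Borel. There are Borel maps $U,V_n:X\to\mathcal P(2^{<\omega})$, $n\in\omega$, such that for every $x\in X$ each $N_{V_n(x)}$ is dense and
\[K_x\cap\bigcap_nN_{V_n(x)}=N_{U(x)}\cap\bigcap_nN_{V_n(x)}.\]
Consequently $K_x$ is comeager if and only if $N_{U(x)}$ is dense, and $K^*=\{x:K_x\text{ is comeager}\}$ is Borel.
\end{lemma}

\begin{proof}
The sets $Y\times N_s$ with $Y\subseteq X$ Borel generate the Borel subsets of $X\times2^\omega$. We show that they admit such maps and that the class of sets admitting such maps is closed under complements and countable unions.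

For $K=Y\times N_s$ let $U(x)=\{s\}$ if $x\in Y$, $U(x)=\emptyset$ otherwise, and $V_n(x)=2^{<\omega}$.

\emph{Complements.} Given $U,V_n$ for $K$, let
\[U'(x)=\{s:\text{no element of }U(x)\text{ is comparable with }s\}.\]
This is a Borel function of $x$. The sets $N_{U(x)}$ and $N_{U'(x)}$ are disjoint. Their union is dense, since a string $s\notin U'(x)$ is comparable with an element of $U(x)$, and then $N_s\cap N_{U(x)}\ne\emptyset$. On the dense open set $N_{U(x)\cup U'(x)}$ the complement of $N_{U(x)}$ is $N_{U'(x)}$. So $U'$ together with all the $V_n$ and $U\cup U'$ works for the complement of $K$.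

\emph{Countable unions.} Take the union of the maps $U$ and collect all the maps $V_n$.

For the last statement, put $G=\bigcap_nN_{V_n(x)}$. If $N_{U(x)}$ is dense, then $K_x$ contains the dense $G_\delta$ set $N_{U(x)}\cap G$. If it is not dense, it misses some $N_s$; then $K_x\cap N_s\cap G=\emptyset$, so $K_x$ is meager in $N_s$ and is not comeager. Density of $N_{U(x)}$ means that every string is comparable with an element of $U(x)$, a Borel condition.
\end{proof}

\subsection*{The criterion}

\begin{proposition}\label{prop:crit}
Let $A\subseteq2^\omega$ be $\mathbf{\Pi}^1_1$. Suppose that there are a Borel set $\mathcal M\subseteq2^\omega$, a subset $W\subseteq\mathcal M$, binary relations $\prec_m$ on $\omega$ for $m\in2^\omega$, and a map $F:\mathcal M\times2^\omega\to2^\omega$ with the following properties.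
\begin{enumerate}
\item[(C1)] The relation $i\prec_mj$ of $(m,i,j)$ is arithmetical, and for $m\in\mathcal M$ it is a strict linear order on its field.
\item[(C2)] For $m\in W$ the order $\prec_m$ is a well-order, and the order types of $\prec_m$, $m\in W$, are unbounded in $\omega_1$.
\item[(C3)] $F$ is Borel and injective.
\item[(C4)] If $m\in W$, then $F(m,x)\in A$ for all $x$. If $m\in\mathcal M$ and $\prec_m$ has an infinite descending sequence, then $F(m,x)\notin A$ for all $x$.
\end{enumerate}
Then $A$ is half of an inseparable pair.
\end{proposition}

Nothing is required of $F(m,x)$ if $m\in\mathcal M\setminus W$ and $\prec_m$ is a well-order, and $W$ need not be definable in any way. We shall need the first of these freedoms.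

\begin{proof}
Let
\[B_0=\{(m,x)\in\mathcal M\times2^\omega:\exists d\in\Delta^1_1(m\oplus x)\ \forall n\ d(n+1)\prec_md(n)\},\qquad B=F[B_0].\]
By (C1) and (F3), $B_0$ is the intersection of the Borel set $\mathcal M\times2^\omega$ with a $\Pi^1_1$ set. By (F1), $\mathrm{ran}(F)$ is Borel and $F^{-1}$ is Borel on it, so
$B=\{z\in\mathrm{ran}(F):F^{-1}(z)\in B_0\}$ is $\mathbf{\Pi}^1_1$. This is where injectivity is used. By (C4), $A\cap B=\emptyset$.

Suppose that $C$ is Borel, $A\subseteq C$ and $C\cap B=\emptyset$. Let $C_0=\{(m,x)\in\mathcal M\times2^\omega:F(m,x)\in C\}$, a Borel set. Then $W\times2^\omega\subseteq C_0$ by (C4), and $C_0\cap B_0=\emptyset$. Let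
\[K=\{((m,c),u):(m,c\oplus u)\in C_0\}\subseteq(2^\omega\times2^\omega)\times2^\omega\]
and apply Lemma~\ref{lem:baire} with $X=2^\omega\times2^\omega$. Let $\mathcal O(m,c)=(O_n(m,c))_{n\in\omega}$ list $U(m,c)$ followed by the $V_n(m,c)$. This is a Borel map. If $(m,c)\in K^*$, then every $N_{O_n(m,c)}$ is dense open and $\bigcap_nN_{O_n(m,c)}\subseteq K_{(m,c)}$. Choose a real $c_0$ such that the graph of $\mathcal O$ is $\Delta^1_1(c_0)$. Then $\mathcal O(m,c_0)\in\Delta^1_1(m\oplus c_0)$ for all $m$.

Let $C'=\{m:(m,c_0)\in K^*\}$, a Borel set. If $m\in W$, then $K_{(m,c_0)}=2^\omega$; if $m\notin\mathcal M$, then $K_{(m,c_0)}=\emptyset$. So $W\subseteq C'\subseteq\mathcal M$. If all $\prec_m$ with $m\in C'$ were well-orders, their types would be bounded below $\omega_1$ by (F2), contrary to (C2). So fix $m\in C'$ and $d\in\omega^\omega$ with $d(n+1)\prec_md(n)$ for all $n$.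

Now build $u$. Let $t_{-1}=\emptyset$. Given $t_{n-1}$, let $v_n$ be the first string, in a fixed recursive enumeration of $2^{<\omega}$, that extends both $t_{n-1}$ and some element of $O_n(m,c_0)$; it exists by density. Put
\[t_n=v_n{}^\frown1^{d(n)}{}^\frown0,\qquad u=\bigcup_nt_n,\qquad x=c_0\oplus u.\]
Then $u\in\bigcap_nN_{O_n(m,c_0)}\subseteq K_{(m,c_0)}$, that is, $(m,x)\in C_0$. On the other hand, $\mathcal O(m,c_0)$ and $u$ determine $v_0,d(0),t_0,v_1,d(1),t_1,\dots$ successively: from $t_{n-1}$ and $O_n(m,c_0)$ one finds $v_n$, and $d(n)$ is the number of ones in $u$ between $v_n$ and the next zero. So $d$ is recursive in $u\oplus\mathcal O(m,c_0)$, and $d\in\Delta^1_1(m\oplus c_0\oplus u)=\Delta^1_1(m\oplus x)$. Hence $(m,x)\in B_0\cap C_0=\emptyset$, a contradiction.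
\end{proof}

\begin{example}\label{ex:WO}
$WO$ is half of an inseparable pair. Let $\mathcal M=LO$, $W=WO$, ${\prec_m}={<_m}$, and let $F(m,x)$ code the following order. The numbers $2i$ with $i$ in the field of $<_m$ are ordered as $<_m$ orders the $i$'s. Above them come the odd numbers, in the order $1,3,5,7,\dots$, except that $4n+1$ and $4n+3$ are interchanged whenever $x(n)=1$. The order of the even numbers determines $m$ and that of the odd numbers determines $x$, so $F$ is injective, and it is Borel. The order type is that of $<_m$ followed by $\omega$, so (C4) holds.
\end{example}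

\section{Names for members of $A$}\label{sec:systems}

For Sections~\ref{sec:systems}--\ref{sec:F} fix a real $a\subseteq\omega$ with $\omega_1^{L[a]}<\omega_1$ and a non-Borel $\Pi^1_1(a)$ set $A\subseteq2^\omega$. Fix a tree $T$ on $2\times\omega$, recursive in $a$ and containing the root, with
\[z\in A\iff T_z\text{ is well-founded},\qquad T_z=\{s\in\omega^{<\omega}:(z{\restriction}|s|,s)\in T\}.\]
Since $A$ is not Borel,
\begin{equation}\label{eq:unb}
\{rk(T_z):z\in A\}\text{ is unbounded in }\omega_1.
\end{equation}
Otherwise $A=\{z:T_z\text{ is well-founded of rank}\le\alpha\}$ for some $\alpha<\omega_1$, and this set is Borel.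

\subsection*{From an ordinal to a member of $A$}

In Example~\ref{ex:WO} a linear order directly gives a candidate for membership in $WO$. For a general $A$ we know only \eqref{eq:unb}: for each $\xi<\omega_1$ there is $z\in A$ with $rk(T_z)\ge\xi$. We must produce such a $z$ from a code in a Borel way, have the procedure still make sense for ill-founded codes, and be able to recover the code from $z$.

The idea is to let $m$ code more than the order: a countable model $M$ of set theory with an ordinal $\xi$ and a forcing name for such a $z$. Then $F(m,x)$ is the evaluation of the name at a filter generic over $M$. For $A=WO$ this is familiar: if $g:\omega\to\xi$ is the generic surjection added by $Coll(\omega,\xi)$, let $z$ be the order on the set of first occurrences $\{i:g(i)\ne g(j)\text{ for all }j<i\}$ given by $g(i)<g(j)$. If $M$ is well-founded, this is a well-order. If $M$ is ill-founded below its ordinal $\xi$, a filter meeting the dense sets of $M$ still gives an isomorphic copy of the predecessors of $\xi$ in $M$, which is ill-founded. In general we let the model carry two certificates along with $z$: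
\begin{itemize}
\item an embedding $e:Desc(\xi)\to T_z$, which turns a descending sequence below $\xi$ into an infinite branch of $T_z$;
\item a strictly decreasing $\rho:T_z\to\mathrm{Ord}$, which proves that $T_z$ is well-founded if $M$ is.
\end{itemize}
Since $M$ may be ill-founded, we do not use forcing theorems over $M$. We isolate the combinatorial content of the three names in a definition that $M$ can verify and that we can use from outside.

\begin{definition}\label{def:system}
A \emph{system} is a tuple $\mathfrak s=(\xi,P,\tau,\varepsilon,\varrho,T)$ where $\xi$ is an ordinal, $P$ is a poset with greatest element $1$, $T$ is a tree on $2\times\omega$, and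
\[\tau\subseteq P\times2^{<\omega},\qquad \varepsilon\subseteq P\times Desc(\xi)\times\omega^{<\omega},\qquad \varrho\subseteq P\times\omega^{<\omega}\times\mathrm{Ord}\]
are sets, each closed downward in the $P$-coordinate, such that:
\begin{enumerate}
\item[(P1)] If $\tau(p,t)$ and $t'\subseteq t$, then $\tau(p,t')$. If $\tau(p,t)$ and $\tau(p,t')$, then $t,t'$ are comparable. For each $n$ the set $\{p:\exists t\in2^n\ \tau(p,t)\}$ is dense.
\item[(P2)] For each $\sigma\in Desc(\xi)$ the set $\{p:\exists s\ \varepsilon(p,\sigma,s)\}$ is dense. If $\varepsilon(p,\sigma,s)$, then $|s|=|\sigma|$. If $\varepsilon(p,\sigma,s)$, $\varepsilon(p,\sigma',s')$ and $\sigma\subseteq\sigma'$, then $s\subseteq s'$. If $\varepsilon(p,\sigma,s)$, $\tau(p,t)$ and $|t|\ge|s|$, then $(t{\restriction}|s|,s)\in T$.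
\item[(P3)] If $\tau(p,t)$, $|t|=|s|$ and $(t,s)\in T$, then $\{q:\exists\beta\ \varrho(q,s,\beta)\}$ is dense below $p$. If $\varrho(p,s,\beta)$ and $\varrho(p,s',\beta')$, then $s=s'$ implies $\beta=\beta'$, and $s\subsetneq s'$ implies $\beta>\beta'$.
\item[(P4)] For every $p$ the set $S(p)=\{t:\exists q\le p\ \tau(q,t)\}$ has two incomparable elements.
\end{enumerate}
\end{definition}

Here $\tau(p,t)$, $\varepsilon(p,\sigma,s)$ and $\varrho(p,s,\beta)$ stand for ``$p$ forces $t\subset z$'', ``$p$ forces $e(\sigma)=s$'' and ``$p$ forces $s\in T_z$ and $\rho(s)=\beta$''. The set $S(p)$ consists of the initial segments of $z$ that are possible below $p$. Condition (P4) says that $p$ never decides all of $z$; this is the room in which $F$ will code its argument.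

\begin{lemma}\label{lem:perfect}
In every system each $S(p)$ is a perfect tree: it is nonempty, closed under initial segments, every node has proper extensions of all greater lengths in it, and every node has two incomparable extensions in it.
\end{lemma}

\begin{proof}
Closure under initial segments and nonemptiness follow from (P1). Let $t\in S(p)$, say $q\le p$ and $\tau(q,t)$. If $n>|t|$, take $q'\le q$ and $t'\in2^n$ with $\tau(q',t')$. As also $\tau(q',t)$, we get $t\subsetneq t'\in S(p)$. Next, $S(q)\subseteq S(p)$, and every $t'\in S(q)$ is comparable with $t$: if $q'\le q$ and $\tau(q',t')$, then also $\tau(q',t)$. By (P4) $S(q)$ has two incomparable elements. Both are comparable with $t$, and if one of them were an initial segment of $t$, it would be comparable with the other. So both extend $t$.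
\end{proof}

\begin{lemma}\label{lem:exist}
For every $\xi$ with $\omega_1^{L[a]}\le\xi<\omega_1$ there is a system $\mathfrak s_\xi\in L[a]$ with first component $\xi$, with $P=Coll(\omega,\xi)$, and with last component the fixed tree $T$.
\end{lemma}

\begin{proof}
Let $g$ be $P$-generic over $V$, where $P=Coll(\omega,\xi)\in L[a]$, and let $w\in L[a][g]$ be a real coding $\xi$. The statement
\begin{center}
there is $z$ such that $T_z$ is well-founded and $Desc(\xi)$ embeds into $T_z$
\end{center}
is $\Sigma^1_2$ in $a$ and any real code of $\xi$, and its truth does not depend on the code. It holds in $V$, where $\xi$ is countable, by \eqref{eq:unb} and Lemma~\ref{lem:desc}. By (F4), written with a code from $V$, it holds in $V[g]$. Written with the code $w$, it then holds in $L[a][g]$, again by (F4). In $L[a][g]$ the well-founded tree $T_z$ has a rank function. So $L[a][g]$ satisfies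
\begin{quote}
$(*)$\quad there are $z\in2^\omega$, an embedding $e:Desc(\xi)\to T_z$, and $\rho:T_z\to\mathrm{Ord}$ strictly decreasing along $\subsetneq$.
\end{quote}
Every condition lies in some $V$-generic $g$, so no condition forces the negation of $(*)$ over $L[a]$. Hence $1$ forces $(*)$ over $L[a]$. By the maximum principle there are names $\dot z,\dot e,\dot\rho\in L[a]$ which $1$ forces to be as in $(*)$.

With forcing over $L[a]$ let $\tau(p,t)$ mean $p\Vdash t\subset\dot z$, let $\varepsilon(p,\sigma,s)$ mean $p\Vdash\dot e(\sigma)=s$, and let $\varrho(p,s,\beta)$ mean $p\Vdash s\in T_{\dot z}\wedge\dot\rho(s)=\beta$. By definability of forcing, and since for given $p,s$ there is at most one $\beta$, these are sets in $L[a]$; they are closed downward.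

(P1) holds because $1$ forces $\dot z\in2^\omega$, and the first three parts of (P2) hold because $1$ forces that $\dot e$ is an embedding. For the last part of (P2): if $p$ forces $\dot e(\sigma)=s$ and $t\subset\dot z$ with $|t|\ge|s|$, then it forces $s\in T_{\dot z}$ and $\dot z{\restriction}|s|=t{\restriction}|s|$, so $(t{\restriction}|s|,s)\in T$. For (P3): if $\tau(p,t)$, $|t|=|s|$ and $(t,s)\in T$, then $p\Vdash s\in T_{\dot z}$, so the conditions deciding $\dot\rho(s)$ are dense below $p$. The rest of (P3) holds since $\dot\rho$ is forced to be a strictly decreasing function.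

(P4) is where $\xi\ge\omega_1^{L[a]}$ is used. Suppose that the elements of $S(p)$ are pairwise comparable. By (P1) there are elements of every length, so $r=\bigcup S(p)\in2^\omega\cap L[a]$, and $p\Vdash\dot z=r$ because any $t$ that some $q\le p$ forces to be an initial segment of $\dot z$ is in $S(p)$. Then $p$ forces that $T_r$ has a strictly decreasing map to the ordinals and that $Desc(\xi)$ embeds into it. So $T_r$ is well-founded, and Lemma~\ref{lem:desc}, applied in a generic extension of $L[a]$ by a filter containing $p$, gives $rk(T_r)\ge\xi$. But $T_r$ is a countable well-founded tree in $L[a]$, and its rank is less than $\omega_1^{L[a]}\le\xi$, a contradiction.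
\end{proof}

\section{Models carrying a name}\label{sec:models}

The generic real $z=F(m,x)$ must determine $m$ and $x$. Whoever decodes $z$ does not know the model, so the construction of $z$ will have to announce certain reals of the model. We make this possible by allowing only models whose reals come from a fixed \emph{countable} set, so that a real can be announced by a natural number. This is the main use of the hypothesis: CH holds in $L[a]$, so $\mathcal P(V_\omega)\cap L[a]$ has size $\omega_1^{L[a]}$ in $L[a]$ and is countable in $V$. Fix an enumeration
\[\{r_l:l\in\omega\}=\mathcal P(V_\omega)\cap L[a].\]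

For $\omega_1^{L[a]}\le\xi<\omega_1$ fix a system $\mathfrak s_\xi$ as in Lemma~\ref{lem:exist}. The decoder must have something to start with, and this will be the tree $S(1)$. For each $\xi$ the tree $S(1)$ of $\mathfrak s_\xi$ is one of the countably many reals of $L[a]$. So we can \textbf{fix $S_0$ such that $S(1)=S_0$ in $\mathfrak s_\xi$ for unboundedly many $\xi<\omega_1$.}

Let ZFC$^-$ be ZFC without Power Set, with Collection, and with Choice in the form ``every set can be well-ordered''.

\begin{definition}\label{def:M}
Let $\mathcal M$ be the set of all $m\in2^\omega$ coding a relation $E_m\subseteq\omega\times\omega$ and six numbers naming a tuple $\mathfrak s^m=(\xi^m,P^m,\tau^m,\varepsilon^m,\varrho^m,T^m)$ of elements of $M_m=(\omega,E_m)$ such that: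
\begin{enumerate}
\item[(M1)] $M_m$ is an $\omega$-model of ZFC$^-$, where being an $\omega$-model means that every $E_m$-element of $\omega^{M_m}$ has only finitely many $E_m$-predecessors;
\item[(M2)] every real of $M_m$ is one of the $r_l$;
\item[(M3)] $M_m\models{}$``$\mathfrak s^m$ is a system'', $T^m$ is the true tree $T$, and $S(1)^{M_m}=S_0$.
\end{enumerate}
Let $W=\{m\in\mathcal M:E_m\text{ is well-founded}\}$, and let $i\prec_mj$ mean that $i\mathrel{E_m}\xi^m$, $j\mathrel{E_m}\xi^m$ and $i\mathrel{E_m}j$.
\end{definition}

In (M2) and (M3) we use the following identification. In an $\omega$-model each $V_n^{M_m}$, $n\in\omega$, is really finite, and $M_m$ contains every finite set of its elements. So there is a unique isomorphism $j_m:V_\omega\to V_\omega^{M_m}$: $j_m(v)$ is the unique number whose $E_m$-predecessors are exactly the $j_m(v')$, $v'\in v$. We identify $v$ with $j_m(v)$. A \emph{real} of $M_m$ is an element $y$ that $M_m$ believes to be a subset of $V_\omega$, and we identify it with $\{v\in V_\omega:j_m(v)\mathrel{E_m}y\}$.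

How $m$ codes $E_m$ and the six numbers is irrelevant, as long as it is done recursively. Then $\prec_m$ is arithmetical in $m$ (let it be empty if $m$ is not a code). For $m\in\mathcal M$ it is the strict linear order by $E_m$ of the predecessors of the $M_m$-ordinal $\xi^m$. So (C1) holds once we know:

\begin{lemma}\label{lem:MBorel}
$\mathcal M$ is Borel.
\end{lemma}

\begin{proof}
Satisfaction of a single formula in $(\omega,E_m)$ is arithmetical in $m$, and there are countably many axioms; so being a model of ZFC$^-$ is Borel. The condition on $\omega^{M_m}$ is arithmetical. By its recursive definition, $j_m$ is a Borel function of $m$ on the Borel set given by (M1). As the sequence $(r_l)$ and the sets $T,S_0$ are fixed, (M2) and (M3) are Borel conditions.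
\end{proof}

\begin{lemma}\label{lem:unb}
{\rm (C2)} holds: for $m\in W$ the order $\prec_m$ is a well-order, and the types of $\prec_m$, $m\in W$, are unbounded in $\omega_1$.
\end{lemma}

\begin{proof}
The first part is clear from the definition of $W$. For the second, let $\xi$ be one of the unboundedly many ordinals with $S(1)=S_0$ in $\mathfrak s_\xi$. Let $\eta$ be a regular uncountable cardinal of $L[a]$ so large that $\mathfrak s_\xi\in H_\eta^{L[a]}$. This set is a transitive model of ZFC$^-$, and $\mathfrak s_\xi$ is a system in it, because the quantifiers in Definition~\ref{def:system} can be restricted to $P$, to $V_\omega$, to $Desc(\xi)$ and to the ordinals occurring in $\varrho$. In $V$, where $\xi$ is countable, take a countable $X\prec H_\eta^{L[a]}$ with $\xi\cup\{\xi,\mathfrak s_\xi\}\subseteq X$; such an $X$ need not belong to $L[a]$. Let $\pi$ be its transitive collapse, with range $N$. Then $\pi$ fixes $\xi$ and, since $V_\omega\subseteq X$, all reals in $X$; in particular it fixes $T$ and $S_0$, which are in $X$ because $\mathfrak s_\xi$ is. Every real of $N$ is $\pi(y)=y$ for a real $y\in X\subseteq L[a]$. Hence a code $m$ for $N$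 with the tuple $\pi(\mathfrak s_\xi)$ is in $W$, and $\prec_m$ has type $\xi$.
\end{proof}

\section{Generic reals that remember their model}\label{sec:F}

It remains to define $F$ on $\mathcal M\times2^\omega$ with (C3) and (C4).

\subsection*{Coding along a perfect tree}

Let $S\subseteq2^{<\omega}$ be a perfect tree, $w$ its leftmost branch, and let $s_0\subsetneq s_1\subsetneq\cdots$ be all splitting nodes of $S$ lying on $w$. There are infinitely many, since the first splitting node of $S$ above $w{\restriction}n$ lies on $w$. We have $s_k{}^\frown0\subset w$ and $s_k{}^\frown1\in S$. Any branch of $S$ other than $w$ leaves $w$ at a node where $w$ goes left and the branch goes right. Hence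
\begin{equation}\label{eq:turn}
\text{every branch of }S\text{ other than }w\text{ extends }s_k{}^\frown1\text{ for exactly one }k.
\end{equation}
So a branch of $S$ that turns right at $s_k$ transmits the number $k$ to anyone who knows $S$.

\begin{example}\label{ex:cohen}
Let $P=2^{<\omega}$ be Cohen forcing with $\tau(p,t)\Leftrightarrow t\subseteq p$. Then $S(p)$ is the set of strings comparable with $p$, and $s_k=p^\frown0^k$. A generic real that begins with $p^\frown0^k{}^\frown1$ transmits $k$. If we simply took $p^\frown0^k{}^\frown1$ as the next condition, the decoder would know it and could read the next number. But the next condition $p'\supseteq p^\frown0^k{}^\frown1$ must also enter some dense set of $M$, which the decoder does not know. The decoder cannot continue without being told $S(p')$.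
\end{example}

As the example shows, the number $k$ transmitted at $p$ must contain, besides a bit of $(m,x)$, an index $l$ such that $r_l$ tells the decoder the tree $S(p')$ of the next condition $p'$. This looks circular: $p'$ has to force $s_k{}^\frown1\subset z$, so it depends on $k$, and $k$ depends on $l$, which depends on $p'$. The way out is to choose in $M$ candidates $Q(k)$ for $p'$ for \emph{all} $k$ at once. The sequence $\langle S(Q(k)):k\in\omega\rangle$ is coded by one real of $M$, whose index $l$ is known \emph{before} $k$ is chosen. Then $k$ is a pair consisting of $l$ and the bit to be transmitted.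

\subsection*{Definition of $F$}

Let $m\in\mathcal M$ and $x\in2^\omega$. Write $M=M_m$, $P=P^m$, and so on. Lemma~\ref{lem:perfect} is provable in ZFC$^-$, so it applies to $S(p)=S(p)^M$ for each $p\in P$. Since $2^{<\omega}$ is standard in $M$, these are true perfect trees. The sequence $(s_k)$ belonging to $S(p)$ is arithmetical in $S(p)$, so it is an element of $M$.

Let $D_i$ be the number $i$, regarded as an element of $M$, if $M$ thinks it is a dense subset of $P$; otherwise let $D_i=P$. Let $(b_i)_{i\in\omega}$ be the bits of $m\oplus x$. Put $p_0=1$. Given $p_i$, let $(s_k)$ be computed from $S(p_i)$.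
\begin{itemize}
\item Let $Q_i$ be the least number which $M$ thinks is a function $Q:\omega\to P$ such that for all $k$
\[Q(k)\le p_i,\qquad Q(k)\in D_i,\qquad\tau(Q(k),s_k{}^\frown1).\]
It exists: since $s_k{}^\frown1\in S(p_i)$, there is $q\le p_i$ with $\tau(q,s_k{}^\frown1)$, and as $D_i$ is dense and $\tau$ is closed downward, some $q'\le q$ satisfies all three requirements; now apply Choice in $M$.
\item The set $\{(k,t):t\in S(Q_i(k))\}$ is a real of $M$. Let $l_i$ be the least $l$ such that $r_l$ is this real; it exists by (M2).
\item Let $k_i=\langle l_i,b_i\rangle$ and $p_{i+1}=Q_i(k_i)$.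
\end{itemize}
The sequence $(p_i)$ is decreasing and, since $p_{i+1}\in D_i$, it meets every dense subset of $P$ that is an element of $M$. By (P1) and downward closure,
\[F(m,x)=z=\bigcup\{t:\exists i\ \tau(p_i,t)\}\]
is an element of $2^\omega$. Each of $Q_i,l_i,k_i,p_{i+1}$ is obtained from $(m,x)$ and the earlier numbers by evaluation or as the least number with a Borel property. So $F$ is Borel.

\begin{lemma}\label{lem:inj}
$F$ is injective. So {\rm (C3)} holds.
\end{lemma}

\begin{proof}
We recover $(b_i)$, and hence $m$ and $x$, from $z=F(m,x)$. By (M3), $S(p_0)=S_0$ is known. Suppose that $S(p_i)$ is known, and hence the nodes $s_k$. For every $n$ there is $j\ge i$ with $\tau(p_j,z{\restriction}n)$, and $p_j\le p_i$; so $z$ is a branch of $S(p_i)$. Moreover $s_{k_i}{}^\frown1\subset z$, because $\tau(p_{i+1},s_{k_i}{}^\frown1)$. By \eqref{eq:turn}, $k_i$ is the unique $k$ with $s_k{}^\frown1\subset z$. It gives $l_i$ and $b_i$, and then $S(p_{i+1})=\{t:(k_i,t)\in r_{l_i}\}$ is known.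
\end{proof}

\begin{lemma}\label{lem:dich}
{\rm (C4)} holds: if $m\in W$, then $F(m,x)\in A$; if $m\in\mathcal M$ and $\prec_m$ has an infinite descending sequence, then $F(m,x)\notin A$.
\end{lemma}

\begin{proof}
Let $z=F(m,x)$ and let $(p_i)$ be as in its definition.

Suppose $m\in W$, and let $s\in T_z$. Consider the set of all $q\in P$ such that
\begin{center}
either $\varrho(q,s,\beta)$ for some $\beta$, or $\tau(q,t)$ for some $t$ with $|t|=|s|$ and $(t,s)\notin T$.
\end{center}
It is an element of $M$. It is dense: below a given condition there is $q$ with $\tau(q,t)$ for some $t$ of length $|s|$, by (P1); if $(t,s)\notin T$, then $q$ is as required, and otherwise (P3) gives $q'\le q$ of the first kind. So some $p_i$ is in the set. The second alternative would give $t=z{\restriction}|s|$ and $(t,s)\notin T$, contradicting $s\in T_z$. So $\varrho(p_i,s,\beta_s)$ for some $\beta_s$. By (P3) and downward closure, $\beta_s$ does not depend on $i$, and $s\subsetneq s'$ in $T_z$ implies that $\beta_{s'}$ is below $\beta_s$ in $M$. The ordinals of $M$ are well-founded, hence $T_z$ is well-founded and $z\in A$.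

Now suppose that $(\alpha_n)$ is a descending sequence of $\prec_m$. As $M$ contains all finite sequences of its elements, $\sigma_n=\langle\alpha_0,\dots,\alpha_{n-1}\rangle$ is an element of $Desc(\xi)^M$. By (P2) the set $\{p:\exists s\ \varepsilon(p,\sigma_n,s)\}\in M$ is dense, so there are $i_n$ and $s_n$ with $\varepsilon(p_{i_n},\sigma_n,s_n)$. By (P2), $|s_n|=n$. Comparing at the larger of two indices, and using downward closure and (P2), we get $s_n\subseteq s_{n+1}$; comparing with a $p_j$ such that $\tau(p_j,z{\restriction}n)$, we get $(z{\restriction}n,s_n)\in T$. So $\bigcup_ns_n$ is an infinite branch of $T_z$, and $z\notin A$.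
\end{proof}

If $E_m$ is ill-founded but $\prec_m$ is a well-order, the argument says nothing about $F(m,x)$. This is the case left open in Proposition~\ref{prop:crit}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Condition (C1) was checked in Section~\ref{sec:models}. Together with it, Lemmas~\ref{lem:MBorel}, \ref{lem:unb}, \ref{lem:inj} and \ref{lem:dich} verify the hypotheses of Proposition~\ref{prop:crit}, so $A$ is half of an inseparable pair. The second statement follows because every $\mathbf{\Pi}^1_1$ set is $\Pi^1_1(a)$ for some real $a$.
\end{proof}

\section{Partial converses}\label{sec:conv}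

We prove Theorem~\ref{thm:conv}, beginning with its easier part (b). In both parts we exhibit a non-Borel $\mathbf{\Pi}^1_1$ set that can be separated from every $\mathbf{\Pi}^1_1$ set disjoint from it.

\subsection{Small sets: the case $\mathfrak b>\omega_1$}

\begin{proof}[Proof of Theorem~\ref{thm:conv}(b)]
By Solovay's theorem (see \cite[\S14]{Kanamori}), every $\mathbf{\Pi}^1_1$ set has the perfect set property if and only if $\omega_1^{L[a]}<\omega_1$ for all reals $a$. So if $\omega_1^{L[a]}=\omega_1<\mathfrak b$ for some $a$, there is an uncountable $\mathbf{\Pi}^1_1$ set $A\subseteq2^\omega$ with no nonempty perfect subset. It is not Borel, since uncountable Borel sets have nonempty perfect subsets. As a $\mathbf{\Pi}^1_1$ set, $A$ is the union of $\aleph_1$ Borel sets (the sets of $z\in A$ with $rk(T_z)=\alpha$, $\alpha<\omega_1$, for a tree $T$ representing $A$). None of them has a nonempty perfect subset, so they are countable, and $|A|=\aleph_1$.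

Let $B$ be $\mathbf{\Pi}^1_1$ and disjoint from $A$. Then $2^\omega\setminus B$ is the projection of a closed set $K\subseteq2^\omega\times\omega^\omega$. For $x\in A$ pick $f_x$ with $(x,f_x)\in K$. Since $|A|<\mathfrak b$, there is $g\in\omega^\omega$ with $f_x\le^*g$ for all $x\in A$. Let
\[C=\bigcup\bigl\{\{x:\exists f\le h\ (x,f)\in K\}:h=^*g\bigr\},\]
where $f\le h$ means $f(n)\le h(n)$ for all $n$, and $h=^*g$ means that $h$ and $g$ differ at only finitely many places. There are countably many such $h$, and for each of them the set in question is the projection of a compact set. So $C$ is $F_\sigma$. If $x\in A$, then $h=\max(g,f_x)=^*g$ shows $x\in C$. Since $C$ is contained in the projection of $K$, $C\cap B=\emptyset$. So $A$ is not half of an inseparable pair, and (H) fails.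

Under $\mathfrak b>\omega_1$, what we have proved says that (H) implies $\omega_1^{L[a]}<\omega_1$ for all $a$. Theorem~\ref{thm:main} gives the converse, and Solovay's theorem gives the equivalence with the perfect set property.
\end{proof}

\subsection{The case $V=L[a]$}

\paragraph{Facts about admissible sets.} Let $\omega_1^w$ be the least ordinal that is not the type of a well-order of a subset of $\omega$ recursive in $w$; the same ordinal is obtained with well-orders that are $\Delta^1_1(w)$. We write $v\le_hw$ for $v\in\Delta^1_1(w)$. Below, $\lambda>\omega$. We use the following facts.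
\begin{enumerate}
\item[(G1)] $L_{\omega_1^w}[w]$ is admissible and its reals are exactly those in $\Delta^1_1(w)$. If $v\le_hw$, then $\omega_1^v\le\omega_1^w$.
\item[(G2)] (Spector--Gandy) If $\varphi$ is $\Sigma_1$, then $\{w:L_{\omega_1^w}[w]\models\varphi(w)\}$ is $\Pi^1_1$.
\item[(G3)] If $L_\lambda[u\oplus w]$ is admissible, so is $L_\lambda[w]$. Indeed, if a $\Delta_0$ relation has witnesses in $L_\lambda[w]$ for all elements of a set $b\in L_\lambda[w]$, then collection in $L_\lambda[u\oplus w]$, applied to the least indices $\alpha$ of levels $L_\alpha[w]$ containing witnesses, bounds these indices below $\lambda$.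
\item[(G4)] If $L_\lambda[w]$ is admissible and $y\in L_\lambda[w]$ is a real, then $L_\lambda[y]\subseteq L_\lambda[w]$, because $\alpha\mapsto L_\alpha[y]$ is defined by $\Sigma_1$-recursion.
\item[(G5)] (Kondo--Addison) Every nonempty $\Pi^1_1(y)$ set of reals has a member $u$ such that $\{u\}$ is $\Pi^1_1(y)$.
\end{enumerate}

\begin{lemma}\label{lem:S}
If $u\in2^\omega$ and $\{u\}$ is $\Pi^1_1(w)$, then $u\in L_\lambda[w]$, where $\lambda=\omega_1^{u\oplus w}$.
\end{lemma}

\begin{proof}
Let $\{u\}=\{v\in2^\omega:T_v\text{ is well-founded}\}$ with $T$ a tree on $2\times\omega$ recursive in $w$ and containing the root. The tree $T_u$ is recursive in $u\oplus w$ and well-founded, so $\rho=rk(T_u)+1<\lambda$. Enumerate $\omega^{<\omega}$ recursively as $(s_i)$ with $|s_i|\le i$. Let $R$ be the tree of attempts to find some $v$ together with a decreasing map $T_v\to\rho$: all pairs $(t,h)$ with $t\in2^n$, $h\in\rho^n$ for some $n$, such that for $i,j<n$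
\[s_i\subsetneq s_j,\ (t{\restriction}|s_i|,s_i)\in T,\ (t{\restriction}|s_j|,s_j)\in T\quad\Longrightarrow\quad h(i)>h(j).\]
By (G1) and (G3), $L_\lambda[w]$ is admissible, so $R\in L_\lambda[w]$ by $\Delta_0$-separation. If $(v,h)$ is a branch of $R$, then $h$ shows that $T_v$ is well-founded, so $v=u$. The rank function of $T_u$, extended by $0$ to the other nodes, gives a branch with first coordinate $u$.

For $k\in\omega$ and $i<2$ let $R^{k,i}=\{(t,h)\in R:|t|\le k\text{ or }t(k)=i\}$. This tree is ill-founded if and only if $u(k)=i$. If it is well-founded, its rank function is in $L_\lambda[w]$. Indeed, by induction along the tree the rank function of the part above each node is in $L_\lambda[w]$: rank functions are unique, so $\Sigma_1$-collection puts together those for the immediate successors of a node. Hence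
\[u(k)=i\iff L_\lambda[w]\models\text{``}R^{k,1-i}\text{ has a rank function''}.\]
This is a $\Sigma_1$ definition of a total function on $\omega$, hence $\Delta_1$, and $u\in L_\lambda[w]$ by $\Delta_1$-separation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conv}(a)]
Let $V=L[a]$ and
\[A=\{z\in2^\omega:z\in L_{\omega_1^{z\oplus a}}[a]\},\]
the set of reals that are constructed from $a$ before the ordinal they themselves help to define. By (G2), applied to $w=z\oplus a$, $A$ is $\Pi^1_1(a)$. We show that $\omega_1^{z\oplus a}$ is bounded below $\omega_1$ on every $\mathbf{\Pi}^1_1$ set disjoint from $A$, and that this makes separation easy.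

\medskip
\noindent\textbf{Step 1.} \emph{For every $y\in2^\omega$ there is $y'\in A$ with $y\oplus a\le_Ty'$.}

Let $Z$ be the set of all $z=z_0\oplus z_1$ with $z_0=y\oplus a$ and $z_1$ coding a relation $E$ on $\omega$ with $(\omega,E)\cong(L_\gamma[a],\in)$ for some limit $\gamma>\omega$ with $y\in L_\gamma[a]$. Well-foundedness of $E$ is $\Pi^1_1$. The other conditions say that some elements of $(\omega,E)$ represent $a$ and $y$ and that $(\omega,E)$ satisfies a fixed formula about them; this is arithmetical in $z$. So $Z$ is $\Pi^1_1(y\oplus a)$. It is nonempty because $V=L[a]$, so that every real is in $L_\gamma[a]$ for some countable limit $\gamma>\omega$. By (G5) there is $z\in Z$ with $\{z\}\in\Pi^1_1(y\oplus a)$. Let $\lambda=\omega_1^z$. As $y\oplus a\le_Tz$, we have $\lambda=\omega_1^{z\oplus a}=\omega_1^{z\oplus(y\oplus a)}$, and Lemma~\ref{lem:S} gives $z\in L_\lambda[y\oplus a]$. The corresponding $\gamma$ is the type of a well-order arithmetical in $z$, so $\gamma<\lambda$ and $y\oplus a\in L_\lambda[a]$. By (G3) $L_\lambda[a]$ is admissible, and by (G4) $z\in L_\lambda[y\oplus a]\subseteq L_\lambda[a]$. So $y'=z$ is as required.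

\medskip
\noindent\textbf{Step 2.} \emph{If $B$ is $\mathbf{\Pi}^1_1$ and $B\cap A=\emptyset$, then there is $\delta$ with $\omega\le\delta<\omega_1$ and $\omega_1^{z\oplus a}\le\delta$ for all $z\in B$.}

Let $B$ be $\Pi^1_1(y)$, take $y'$ from Step 1, and let $\omega\le\delta<\omega_1$ with $y'\in L_\delta[a]$. Suppose $z\in B$ and $\omega_1^{z\oplus a}>\delta$. By (G4), $y'\in L_{\omega_1^{z\oplus a}}[z\oplus a]$, so $y'\in\Delta^1_1(z\oplus a)$ by (G1). Hence the set $\{u\in B:y'\in\Delta^1_1(u\oplus a)\}$ is nonempty. It is $\Pi^1_1(y')$: use (F3) with $v=u\oplus a$, $c=y'$ and with $d=c$ as $R(d,v,c)$, and recall that $y,a\le_Ty'$. By (G5) it has a member $u$ with $\{u\}\in\Pi^1_1(y')$. Let $\mu=\omega_1^{u\oplus a}$. Since $y'\le_hu\oplus a$, both $\omega_1^{u\oplus y'}$ and $\omega_1^{y'\oplus a}$ are at most $\mu$. So Lemma~\ref{lem:S} gives $u\in L_\mu[y']$, and $y'\in A$ gives $y'\in L_\mu[a]$. By (G3) and (G4), $u\in L_\mu[y']\subseteq L_\mu[a]$. This means $u\in A\cap B$, a contradiction.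

\medskip
\noindent\textbf{Step 3.} \emph{$A$ is not half of an inseparable pair.}

Let $B$ be $\mathbf{\Pi}^1_1$ and disjoint from $A$, and let $\delta$ be as in Step 2. The set
\[C_1=\{z:\omega_1^{z\oplus a}>\delta\}=\bigcup_{e\in\omega}\{z:\{e\}^{z\oplus a}\text{ is (total and codes) a linear order of type }\delta\}\]
is Borel and disjoint from $B$. If $z\in A\setminus C_1$, then $z\in L_\delta[a]$, so $A\setminus C_1$ is countable. Hence $C=C_1\cup(A\setminus C_1)$ is Borel, $A\subseteq C$ and $C\cap B=\emptyset$.

\medskip
\noindent\textbf{Step 4.} \emph{$A$ is not Borel.}

Otherwise apply Step 2 to $B=2^\omega\setminus A$. We get $\delta\ge\omega$ such that every $z$ with $\omega_1^{z\oplus a}>\delta$ is in $A$. Let $w\in2^\omega$ code a well-order of type $\delta$, and let $\eta=\omega_1^{w\oplus a}>\delta$. The set $\{x:\omega_1^{x\oplus w\oplus a}=\eta\}$ is comeager (see \cite[Ch.~IV]{Sacks}), so it contains some $x$ outside the countable set $L_\eta[a]$. For $z=w\oplus x$ we have $\omega_1^{z\oplus a}=\eta>\delta$. So $z\in A$, that is, $z\in L_\eta[a]$, and then $x\in L_\eta[a]$, a contradiction.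

By Steps 3 and 4, (H) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Harrington} Harrington, \emph{Analytic determinacy and $0^\#$}, JSL 43 (1978).

\bibitem{Kanamori} Kanamori, \emph{The Higher Infinite}.

\bibitem{Miller} Arnold W. Miller, \emph{Half of an inseparable pair}, arXiv:math/0407405 (2004).

\bibitem{Moschovakis} Moschovakis, \emph{Descriptive Set Theory}.

\bibitem{Sacks} Sacks, \emph{Higher Recursion Theory}.

\end{thebibliography}

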